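# Finiteness properties of $V_d(G)$ for contracting self-similar groups $G$

## 1. Words, sections and self-similar groups

Fix $d\ge 2$ and $X=\{1,\dots,d\}$. Let $X^*$ be the set of finite words over $X$, let $|v|$ be the length of a word $v$, and let $X^\omega$ be the space of infinite words. The tree $\mathcal T_d$ has vertex set $X^*$; two words are adjacent when one is obtained from the other by appending one letter. Its boundary is $\partial\mathcal T_d=X^\omega$. Groups act on the left, so $gh$ means "first $h$, then $g$". An automorphism of $\mathcal T_d$ is determined by its action on $X^\omega$, and we use the same letter for both actions.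

**Definition (self-similar group, section).** A subgroup $G\le\mathrm{Aut}(\mathcal T_d)$ is *self-similar* if for every $g\in G$ and $x\in X$ there are $y\in X$ and $h\in G$ with $g(xw)=y\,h(w)$ for all words $w$. Then $y=g(x)$, and $h=g|_x$ is the *section* of $g$ at $x$. Sections at longer words are defined inductively, so that $g(vw)=g(v)\,g|_v(w)$.

Applying this formula repeatedly gives the rules
$$|g(v)|=|v|,\quad g|_{uv}=(g|_u)|_v,\quad (gh)|_v=g|_{h(v)}\,h|_v,\quad (g^{-1})|_v=\big(g|_{g^{-1}(v)}\big)^{-1}. \tag{1}$$
For instance $gh(vw)=g\big(h(v)\,h|_v(w)\big)=gh(v)\;g|_{h(v)}\big(h|_v(w)\big)$ is the third rule. The fourth is the third applied to $g\,g^{-1}=1$.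

**Example 1 (odometer).** Let $d=2$ and let $a$ be given by $a(1w)=2w$ and $a(2w)=1\,a(w)$. So $a$ swaps the letters, $a|_1=1$ and $a|_2=a$. By (1), $a^2$ fixes both letters and $a^2|_1=a|_2a|_1=a$, $a^2|_2=a|_1a|_2=a$. Hence, for every integer $m$, both first-level sections of $a^{2m}$ are $a^m$, and those of $a^{2m+1}=a\cdot a^{2m}$ are $a^m$ (at $1$) and $a^{m+1}$ (at $2$). If $n=2^jq$ with $q$ odd, the level-$j$ sections of $a^n$ are $a^q$, which swaps the letters. So $a^n\ne1$ for $n\ne0$, and $G=\langle a\rangle\cong\mathbb Z$ is self-similar.

**Example 2 (finitary automorphisms).** Let $\mathrm{Fin}$ be the set of all $g\in\mathrm{Aut}(\mathcal T_d)$ such that, for some $n$, all sections $g|_v$ with $|v|\ge n$ are trivial. By (1) it is a self-similar group. The elements that work for a given $n$ form a finite subgroup, since such a $g$ is determined by its action on words of length $n$, and these finite subgroups increase with $n$. So every finitely generated subgroup of $\mathrm{Fin}$ is finite. As $\mathrm{Fin}$ is infinite, it is not finitely generated.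

## 2. Contraction

**Definition (contracting).** A self-similar group $G$ is *contracting* if there is a finite set $\mathcal N\subseteq G$ such that for every $g\in G$ there is $n$ with $g|_v\in\mathcal N$ for all $|v|\ge n$.

**Example 3.** $\mathrm{Fin}$ is contracting with $\mathcal N=\{1\}$. The odometer group is contracting with $\mathcal N=\{a^{-1},1,a\}$: by Example 1, passing to a first-level section turns an exponent $n$ into one of absolute value at most $(|n|+1)/2$, which is less than $|n|$ when $|n|\ge2$, and $\mathcal N$ is closed under sections.

**Example 4 (a self-similar group that is not contracting).** Let $d=2$ and let $a$ swap the letters, with $a|_1=a$ and $a|_2=a^2$. Then $a^2$ fixes both letters and has both sections equal to $a\cdot a^2=a^3$. So for $n=2^jq$ with $q$ odd, the level-$j$ sections of $a^n$ are $a^{3^jq}$, an odd power, which acts nontrivially on $X$. Thus $\langle a\rangle\cong\mathbb Z$, and this group is self-similar. The first-level sections of $a^{2m}$ are $a^{3m}$, and those of $a^{2m+1}$ are $a^{3m+1}$ and $a^{3m+2}$. For $m\ge1$ we have $3m>2m$ and $3m+1>2m+1$, so starting from $a^2$ the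 exponents strictly increase along sections. No finite set captures them, so $\langle a\rangle$ is not contracting.

A relative version of the definition costs nothing in the proof.

**Definition (contracting to a subgroup).** Let $H\le G$ be a self-similar subgroup of the self-similar group $G$. We say that *$G$ contracts to $H$* if there is $N_0\subseteq G$ with $HN_0H=N_0$, a union of finitely many left cosets $gH$, such that for every $g\in G$ there is $n$ with $g|_v\in N_0$ for all $|v|\ge n$.

**Example 5.** "$G$ contracts to $\{1\}$" means exactly "$G$ is contracting". At the other extreme, every self-similar $G$ contracts to $H=G$, with $N_0=G$.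

## 3. $G$-maps and the groups $V_d(G)$, $V_{d,r}(G)$

**Definition (Nekrashevych group).** $V_d(G)$ is the group of all homeomorphisms $f$ of $X^\omega$ for which there are two finite complete prefix codes $\{v_1,\dots,v_n\}$, $\{u_1,\dots,u_n\}$ (each the set of leaves of a finite rooted $d$-ary subtree of $\mathcal T_d$ containing the root) and $g_1,\dots,g_n\in G$ with $f(v_iw)=u_i\,g_i(w)$ for all $i$ and all $w\in X^\omega$.

**Example 6.** Let $d=2$ and let $G$ be the odometer group. The codes $\{1,21,22\}$ and $\{21,1,22\}$ with group elements $a,1,1$ give the element $f(1w)=21\,a(w)$, $f(21w)=1w$, $f(22w)=22w$.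

It is convenient to allow several copies of $X^\omega$ and partial maps. For $r\ge1$ let $E=\{1,\dots,r\}\times X^\omega$. A *cone* in $X^\omega$ is a set $C=vX^\omega$ with parametrization $\kappa_C(w)=vw$; a cone in $E$ is $C=\{i\}\times vX^\omega$ with $\kappa_C(w)=(i,vw)$.

**Definition ($G$-map, $V_{d,r}(G)$).** A *$G$-map* is a homeomorphism $f:U\to U'$ between clopen subsets of $X^\omega$ or $E$ such that $U,U'$ have finite partitions into cones $C_i$, respectively $C_i'$, with $f\kappa_{C_i}=\kappa_{C_i'}g_i$ and $g_i\in G$. The group of $G$-maps $E\to E$ is $V_{d,r}(G)$.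

*Calculus of $G$-maps.* From $f\kappa_C=\kappa_{C'}g$ we get $f\kappa_C(xw)=\kappa_{C'}(g(x)\,g|_x(w))$. So we may replace $C$ by its $d$ subcones, $C'$ by its $d$ subcones, and $g$ by its first-level sections; the cones can be subdivided at will. A clopen set is a finite union of cones, so after enough subdivision each $C_i$ lies inside or outside a given clopen set, and restrictions of $G$-maps are $G$-maps. Inverses are clear. For $f'\circ f$, subdivide until each target cone $C_i'$ of $f$ lies in a source cone of $f'$. Then $f'$ acts on $C_i'$ through a section $g'$, and the composite acts through $g'g_i\in G$. Finally, gluing finitely many $G$-maps with disjoint domains and disjoint images gives a $G$-map.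

*The case $r=1$.* We have $V_{d,1}(G)=V_d(G)$, because finite partitions of $X^\omega$ into cones are the same as finite complete prefix codes. Indeed, let the $v_iX^\omega$ partition $X^\omega$ and let $u$ be a proper prefix of some $v_i$. For each $y\in X$ some $v_j$ is comparable with $uy$. It is not a prefix of $u$, since otherwise it would be a proper prefix of $v_i$; so $uy$ is a prefix of $v_j$. Hence the prefixes of the $v_i$ form a finite $d$-ary tree with leaves $v_i$.

**Example 7.** $V_d(\mathrm{Fin})=V_d(\{1\})$: if all sections of $g$ at level $n$ are trivial, then $g(vw)=g(v)w$ for $|v|=n$, so subdividing $n$ times replaces $g$ by trivial elements.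

## 4. Type $\mathrm F_n$, and the theorem to be proved

**Definition (type $\mathrm F_n$).** A group is of *type $\mathrm F_n$* if it has a $K(\pi,1)$ with compact $n$-skeleton, and of *type $\mathrm F_\infty$* if it is of type $\mathrm F_n$ for all $n$.

**Example 8.** Every group is of type $\mathrm F_0$; type $\mathrm F_1$ means finitely generated, and type $\mathrm F_2$ means finitely presented. $\mathbb Z$ is of type $\mathrm F_\infty$ because of the circle. Finite groups are of type $\mathrm F_\infty$.

We use two textbook facts: if $K$ has finite index in $\Gamma$, then $\Gamma$ is of type $\mathrm F_n$ iff $K$ is; finite direct products of groups of type $\mathrm F_n$ are of type $\mathrm F_n$.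

It is known (Nekrashevych) that $V_d(G)$ is finitely presented if $G$ is finitely generated, self-similar and contracting. So the second finiteness property holds. Skipper and Zaremsky ("Almost-automorphisms of trees, cloning systems and finiteness properties", arXiv:1709.06524 (2017)), which is the source of the problem, lead us to ask about all the others: **is $V_d(G)$ of type $\mathrm F_\infty$ for every finitely generated, contracting self-similar $G$?** The answer is yes, and finite generation of $G$ is not needed.

**Theorem A.** Let $d\ge2$ and let $G\le\mathrm{Aut}(\mathcal T_d)$ be self-similar and contracting. Then $V_d(G)$ is of type $\mathrm F_\infty$. Moreover, for every $k\ge0$ it acts cocompactly with finite stabilizers on a $k$-connected simplicial complex.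

**Theorem B.** If $G$ contracts to $H$ and $H$ is of type $\mathrm F_n$, then $V_{d,r}(G)$ is of type $\mathrm F_n$ for all $r\ge1$.

The first claim of Theorem A is Theorem B for $H=\{1\}$, $r=1$. On a first reading, put $H=\{1\}$, $r=1$, $E=X^\omega$ everywhere: all conditions about cosets and $H$-invariance become vacuous. The case $H=G$ says that if $G$ is of type $\mathrm F_n$, then so is $V_{d,r}(G)$.

**Remark 1.** The converse of Theorem A fails. The group $G\cong\mathbb Z$ of Example 4 is not contracting, but $V_2(G)$ is of type $\mathrm F_\infty$ by Theorem B with $H=G$.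

**Remark 2.** Some hypothesis is needed: Skipper, Witzel and Zaremsky (*Simple groups separated by finiteness properties*, Invent. Math. 215 (2019)) give, for each $n$, Röver–Nekrashevych groups of type $\mathrm F_{n-1}$ but not $\mathrm F_n$. This is not used below.

**Tools.** A space is $k$-connected (for $k\ge0$) if it is nonempty and $\pi_i$ is trivial for $i\le k$; it is $(-1)$-connected if it is nonempty; the condition is empty for $k\le-2$. The realization $|P|$ of a poset $P$ is the simplicial complex of its finite nonempty chains. We use the following.

* *Brown's criterion* (K. Brown, *Finiteness properties of groups*, J. Pure Appl. Algebra 44 (1987), Props. 1.1 and 3.1; see also Geoghegan, *Topological Methods in Group Theory*, §7.3). Suppose $\Gamma$ acts simplicially on an $(n-1)$-connected complex, each cell is fixed pointwise by its stabilizer, there are finitely many orbits of cells of dimension $\le n$, and for $p\le n$ the stabilizer of each $p$-cell is of type $\mathrm F_{n-p}$. Then $\Gamma$ is of type $\mathrm F_n$.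
* *Comparable maps* (Quillen, *Homotopy properties of the poset of nontrivial $p$-subgroups*, Adv. Math. 28 (1978), 1.3). If $f,g$ are monotone maps of posets with $f(x)\le g(x)$ for all $x$, then $|f|\simeq|g|$. So if $\rho:P\to P$ is monotone, $\rho^2=\rho$, and $x\le\rho(x)$ for all $x$ (or $\rho(x)\le x$ for all $x$), then $|P|\simeq|\rho(P)|$. A poset with a maximum or a minimum is contractible.
* *Quillen's fiber lemma* (same paper, Prop. 1.6). If $f:P\to Q$ is monotone and $f^{-1}(Q_{\le q})$ is contractible for all $q\in Q$, then $|f|$ is a homotopy equivalence.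
* *Nerve lemma.* If a complex is a finite union of subcomplexes, all of whose nonempty intersections are contractible, it is homotopy equivalent to the nerve of the cover.
* *Joins.* The join of a $k$-connected complex with any complex, even the empty one, is $k$-connected.

## 5. Charts and expansions when $G$ is trivial

To use Brown's criterion we need a complex. Let us build one by hand for $G=\{1\}$, $d=2$, $r=1$.

**Definition (chart).** A *chart* is a $G$-map $\varphi$ from $X^\omega$ onto a clopen set $\operatorname{im}\varphi\subseteq E$. For a word $u$ let $\varphi u$ be the chart $w\mapsto\varphi(uw)$; for $g\in G$ let $\varphi g$ be the composite. Then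
$$(\varphi g)u=\varphi\;g(u)\;g|_u. \tag{2}$$

The group $\Gamma:=V_{d,r}(G)$ acts on charts by $\varphi\mapsto f\varphi$. The next lemma holds for every $G$.

**Lemma 1.** If $(\varphi_i)_{i=1}^m$ and $(\varphi_i')_{i=1}^m$ are charts whose images partition $E$ in both cases, there is exactly one $f\in\Gamma$ with $f\varphi_i=\varphi_i'$ for all $i$.

*Proof.* On $\operatorname{im}\varphi_i$ the map must be $\varphi_i'\varphi_i^{-1}$. Gluing these gives a $G$-map $E\to E$. $\square$

Now let $G=\{1\}$ and consider finite sets $c$ of charts whose images partition $X^\omega$. Put $c\le c'$ if every chart in $c'$ has the form $\varphi u$ with $\varphi\in c$, that is, if $c'$ is obtained by cutting charts into pieces.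

*Any two $c_1,c_2$ have an upper bound.* For $\varphi\in c_1$ and $\psi\in c_2$, the $G$-map $\psi^{-1}\varphi$ has the form $v_iw\mapsto u_iw$ on finitely many cones $v_iX^\omega$. Let $\ell$ be at least all $|v_i|$, over all pairs. If $|v|=\ell$, then $\operatorname{im}\varphi v$ meets some $\operatorname{im}\psi$; so $v=v_iw$ for one of the $v_i$ belonging to $(\varphi,\psi)$, and $\varphi v=\psi u_iw$. So $\{\varphi v:\varphi\in c_1,|v|=\ell\}$ lies above $c_1$ and $c_2$. Hence the poset is contractible. By Lemma 1, the $c$ with $|c|=m$ form one orbit, with stabilizer the symmetric group on $m$ letters.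

There are infinitely many orbits because $m$ is unbounded, so we must truncate at some $m$, and this is harmless if the part of the poset below each large $c$ is highly connected. Let us look at it. Write $(\varphi_i,\varphi_j)$ for the chart $\varphi$ with $\varphi1=\varphi_i$, $\varphi2=\varphi_j$.

* $|c|=2$: below $\{\varphi_1,\varphi_2\}$ there are the two configurations $\{(\varphi_1,\varphi_2)\}$ and $\{(\varphi_2,\varphi_1)\}$. These are two points.
* $|c|=3$: below $c$ there are six configurations of size $2$ (choose an ordered pair to merge). Each configuration of size $1$ cuts $X^\omega$ along one of the two trees with three leaves, so it lies below exactly one of size $2$. There are six contractible components.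
* $|c|=4$: consider only configurations obtained by merging disjoint ordered pairs; Section 10 will show that these suffice up to homotopy. There are $12$ ways to merge one pair. For each of the $3$ splittings of $\{1,2,3,4\}$ into two pairs there are $4$ ways to merge both. Each splitting contributes $4$ vertices and $4$ edges forming a $4$-cycle. So we get three circles.
* $|c|=5$: two pairs can be merged together iff they are disjoint. The disjointness graph of $2$-subsets of a $5$-set is the Petersen graph, which is connected, and doubling its vertices (two orders) keeps it connected.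

So connectivity appears as $m$ grows. This is the scheme to copy for general $G$.

## 6. Two attempts with the odometer

Let $d=2$, $r=1$ and $G=\langle a\rangle$ as in Example 1. Write $\iota$ for the identity chart of $X^\omega$.

**First attempt: the same poset.** Use finite sets of charts again, now charts of $G$-maps, with $c\le c'$ if every chart of $c'$ is some $\varphi u$, $\varphi\in c$. Stabilizers are still finite. But $\{\iota\}$ and $\{\iota a\}$ have no upper bound. An upper bound $c$ would consist of charts $\iota u$ which are also of the form $(\iota a)v=\iota\,a(v)\,a|_v$, with $v$ running over a complete prefix code. This forces $a|_v=1$ for every $v$ in the code. A complete prefix code contains some word $22\cdots2$ (possibly empty), and $a|_{22\cdots2}=a\ne1$. The contraction hypothesis pushes sections into $\mathcal N$, not to $1$.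

**Second attempt: identify $\varphi$ with $\varphi g$ for all $g\in G$.** Replace charts by classes $\varphi G$. Then upper bounds exist, by the argument of Section 5: from $\psi^{-1}\varphi(v_iw)=u_ig_i(w)$ we get $\varphi v_iG=\psi u_iG$. But the stabilizer of $\{\iota G\}$ is $\{f: f\iota\in\iota G\}=G$. So we would need finiteness properties of $G$ itself, and the hypothesis gives none: $\mathrm{Fin}$ is contracting and not even finitely generated.

**The way between.** We would like to identify charts that differ by an element of a finite set $N$ to which $G$ contracts. But $N$ is not a group, so "differ by an element of $N$" is not an equivalence relation. Instead of identifying such charts, let one piece of $E$ carry *several charts at once*, any two of which differ by an element of $N$, and let adding charts be a move upward in the order. In the example, the piece $X^\omega$ with the set $\{\iota,\iota a\}$ lies above both $\{\iota\}$ and $\{\iota a\}$. Stabilizers stay finite because the sets of charts are finite.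

This has a price: two configurations with the same number of pieces can be comparable. It will appear twice, in the description of descending links (Section 10) and in the truncation argument (Section 12).

## 7. A symmetric set $N$

From now on $G$ contracts to $H$. The purpose of this section is to replace $N_0$ by a set with the closure properties that the calculus of charts needs.

**Lemma 2.** There is $N\subseteq G$ such that

* (N1) $HNH=N=N^{-1}\supseteq H$, and $N$ is a finite union of left cosets of $H$;
* (N2) if $g\in N$ then $g|_v\in N$ for all $v$;
* (N3) for every $g\in G$ there is $n$ with $g|_v\in N$ for all $|v|\ge n$;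
* (N4) there is $p$ with $(gh)|_v\in N$ for all $g,h\in N$ and $|v|\ge p$.

*Proof.* Let $N_1=\{g\in G:g|_v\in N_0\text{ for all }v\in X^*\}$ and $N=N_1\cap N_1^{-1}$. Taking $v$ empty shows $N_1\subseteq N_0$.

*(N2).* $N_1$ is closed under sections since $(g|_u)|_v=g|_{uv}$. If $g\in N$, then $(g|_v)^{-1}=g^{-1}|_{g(v)}\in N_1$ because $g^{-1}\in N_1$. So $g|_v\in N$.

*(N1), except $H\subseteq N$.* $N=N^{-1}$ by construction. For $a,b\in H$ and $g\in N_1$, (1) gives $(agb)|_v=a|_{gb(v)}\;g|_{b(v)}\;b|_v\in HN_0H=N_0$, since $H$ is self-similar. So $HN_1H=N_1$, then $HN_1^{-1}H=N_1^{-1}$, and $HNH=N$. As $NH=N\subseteq N_0$, and $N_0$ is a union of finitely many left cosets, so is $N$.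

*(N3).* If $g|_v\in N_0$ for $|v|\ge n$, then $g|_v\in N_1$ for $|v|\ge n$. Apply this to $g$ and to $g^{-1}$: for $|v|$ large, $g|_v\in N_1$ and $(g|_v)^{-1}=g^{-1}|_{g(v)}\in N_1$.

*$H\subseteq N$.* By (N3), $1=1|_v\in N$ for long $v$. So $H\subseteq HNH=N$.

*(N4).* Write $N=\bigcup_if_iH$, a finite union. Let $g=f_ia$ with $a\in H$. As $ah\in HN=N$, write $ah=f_jb$ with $b\in H$. Then $gh=f_if_jb$ and $(gh)|_v=(f_if_j)|_{b(v)}\,b|_v\in NH=N$ as soon as $|v|\ge n_{ij}$, where $n_{ij}$ comes from (N3) for $f_if_j$. Let $p=\max n_{ij}$. $\square$

For the odometer, $N=\{a^{-1},1,a\}$ and $p=1$: products of two elements are $a^j$ with $|j|\le2$, and their first-level sections have exponents in $\{-1,0,1\}$.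

Let $|N/H|$ denote the number of left cosets of $H$ in $N$, and similarly for other right-$H$-invariant sets.

## 8. Multicharts

**Definition (multichart).** A *multichart* is a nonempty set $A$ of charts with a common image $\operatorname{im}A$, with $AH=A$, and with $\varphi^{-1}\psi\in N$ for all $\varphi,\psi\in A$.

Then $A\subseteq\varphi N$ for each $\varphi\in A$, so $A$ consists of at most $|N/H|$ cosets $\psi H$. For every chart $\varphi$, the set $\varphi H$ is a multichart, as $H\subseteq N$. For the odometer with $H=\{1\}$, the multicharts are exactly the sets $\{\varphi\}$ and $\{\varphi,\varphi a\}$; the set $\{\varphi a^{-1},\varphi,\varphi a\}$ is not allowed, because $a^2\notin N$.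

**Cones and children.** An *$A$-cone* is a set $\varphi(uX^\omega)$ with $\varphi\in A$, $u\in X^*$; its *children* are the sets $\varphi(uxX^\omega)$, $x\in X$. If also $\psi\in A$ and $g=\psi^{-1}\varphi\in N$, then $\varphi(uX^\omega)=\psi(g(u)X^\omega)$, and $\varphi(uxX^\omega)=\psi(g(u)\,g|_u(x)X^\omega)$. So the $A$-cones and their children can be computed from any single $\varphi\in A$. For each $A$-cone $D$ and each $\psi\in A$ there is exactly one word $u_{\psi,D}$ with $\psi(u_{\psi,D}X^\omega)=D$.

**Restriction.** For an $A$-cone $D$ put
$$A|_D=\{\psi\,u_{\psi,D}\,h:\ \psi\in A,\ h\in H\}.$$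
*This is a multichart with image $D$.* Let $\varphi,\psi\in A$, $g=\psi^{-1}\varphi$, $u=u_{\varphi,D}$. Then $u_{\psi,D}=g(u)$, and $\varphi u=(\psi g)u=\psi\,g(u)\,g|_u$ by (2). So $(\psi u_{\psi,D})^{-1}(\varphi u)=g|_u\in N$ by (N2), and multiplying by elements of $H$ on both sides stays in $HNH=N$.

*Representatives suffice.* If $\psi$ is replaced by $\psi h$, and $u=u_{\psi h,D}$, then $h(u)=u_{\psi,D}$ and $(\psi h)u=\psi\,u_{\psi,D}\,h|_u$. So in the definition of $A|_D$ it is enough that $\psi$ runs over representatives of $A/H$.

**Example 9.** For the odometer let $A=\{\iota,\iota a\}$. The cone $D=1X^\omega$ is $\iota(1X^\omega)=\iota a(2X^\omega)$, and $(\iota a)2=\iota1a$, so $A|_D=\{\iota1,\ \iota1a\}$. The cone $D=2X^\omega$ is $\iota(2X^\omega)=\iota a(1X^\omega)$, and $(\iota a)1=\iota2$, so $A|_D=\{\iota2\}$ is a single chart.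

The rules for restriction are the following.

* **(R1)** If $A'\subseteq A$ are multicharts, they have the same cones and children, and $A'|_D\subseteq A|_D$.
* **(R2)** The $A|_D$-cones are exactly the $A$-cones contained in $D$, with the same children, and $(A|_D)|_{D'}=A|_{D'}$ for such $D'$.

(R1) is clear. For (R2), let $u=u_{\psi,D}$. Then $\psi uh(vX^\omega)=\psi(u\,h(v)X^\omega)$ is an $A$-cone in $D$, and replacing $v$ by $vx$ shows that the children agree. Conversely, if $D'\subseteq D$ is an $A$-cone, then $u_{\psi,D'}X^\omega\subseteq uX^\omega$, so $u_{\psi,D'}=uv$ for some $v$, and $D'$ is an $A|_D$-cone. For the last claim, if $\psi uh(vX^\omega)=D'$, then $u\,h(v)=u_{\psi,D'}$ and, for $h'\in H$, $\psi\,u\,h\,v\,h'=\psi\,u_{\psi,D'}\,(h|_vh')\in A|_{D'}$. Taking $h=1$ gives every element of $A|_{D'}$.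

**The order on multicharts.** Write $A\le B$ if $\operatorname{im}B$ is an $A$-cone and $A|_{\operatorname{im}B}\subseteq B$. In words: cut $A$ down to a cone, then add charts. In particular $A\le A|_D$ for every $A$-cone $D$.

* **(R3)** If $A\le B$, the $B$-cones are exactly the $A$-cones contained in $\operatorname{im}B$, with the same children, and $A|_D\subseteq B|_D$ for each of them.

Indeed $B$ has the same cones and children as $A|_{\operatorname{im}B}$ by (R1), and those are described by (R2); moreover $A|_D=(A|_{\operatorname{im}B})|_D\subseteq B|_D$.

Hence $\le$ is transitive: if $A\le B\le C$, then $\operatorname{im}C$ is a $B$-cone, so an $A$-cone, and $A|_{\operatorname{im}C}\subseteq B|_{\operatorname{im}C}\subseteq C$. Also $A|_{\operatorname{im}A}=A$, so for multicharts with $\operatorname{im}A=\operatorname{im}B$ we have $A\le B$ iff $A\subseteq B$.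

## 9. The poset of configurations

**Definition (configuration).** A *configuration* is a finite set $c$ of multicharts whose images partition $E$; $|c|$ is its number of elements. Put $c\le c'$ if for every $B\in c'$ there is $A\in c$ with $A\le B$. (This $A$ is unique, since $\operatorname{im}A\supseteq\operatorname{im}B$.) Let $P$ be the set of configurations.

For the odometer, $\{\{\iota\}\}<\{\{\iota,\iota a\}\}<\{\{\iota1,\iota1a\},\{\iota2\}\}$; the second relation is Example 9.

The next lemma provides everything that Brown's criterion asks of the action.

**Lemma 3.**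

1. $\le$ is a partial order on $P$, preserved by $\Gamma$. If $c\le c'$ then $|c|\le|c'|$; if also $|c|=|c'|$, then the image partitions agree and corresponding multicharts satisfy $A\subseteq B$.
2. For each $c$ and $m$ there are finitely many $c'\ge c$ with $|c'|\le m$.
3. For each $m$ there are finitely many $\Gamma$-orbits of $c\in P$ with $|c|=m$.
4. If $H$ is of type $\mathrm F_n$, so is each stabilizer $\Gamma_c$; if $H=\{1\}$, $\Gamma_c$ is finite.

*Proof.* **(1)** Reflexivity is clear, and transitivity follows from that for multicharts. If $c\le c'$, each $\operatorname{im}B$ with $B\in c'$ lies in some $\operatorname{im}A$ with $A\in c$, so the image partition of $c'$ refines that of $c$. This gives $|c|\le|c'|$, and when $|c|=|c'|$ the partitions agree, so $A\le B$ means $A\subseteq B$. If $c\le c'\le c$, corresponding multicharts contain each other, so $c=c'$. For $f\in\Gamma$ put $fA=\{f\varphi:\varphi\in A\}$. Since $(f\varphi)^{-1}(f\psi)=\varphi^{-1}\psi$, this is a multichart. Its cones are the $f(D)$, and $(fA)|_{f(D)}=f(A|_D)$. So $\Gamma$ preserves the order.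

**(2)** For $A\in c$ and $\varphi\in A$, the partitions of $\operatorname{im}A$ into at most $m$ $A$-cones correspond via $\varphi$ to complete prefix codes with at most $m$ words. There are finitely many. Given an $A$-cone $D$ and $\psi\in A|_D$, a multichart $B$ with $A|_D\subseteq B$ contains $\psi$, so it is a union of $H$-cosets in $\psi N$. There are finitely many such $B$.

**(3)** Let $c=\{A_1,\dots,A_m\}$ and choose $\varphi_i\in A_i$. Then $A_i=\varphi_iM_i$ with $M_i\subseteq N$ and $M_iH=M_i$. If another configuration is $\{\varphi_i'M_i\}$ with the same $M_i$, the $f\in\Gamma$ with $f\varphi_i=\varphi_i'$ from Lemma 1 carries $c$ to it. So the orbit of $c$ is determined by $(M_1,\dots,M_m)$, and there are at most $2^{m|N/H|}$ orbits.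

**(4)** $\Gamma_c$ permutes the finite set $\bigsqcup_iA_i/H$. Let $K$ be the kernel; it has finite index in $\Gamma_c$. Write $A_i=\bigcup_{z\in R_i}\varphi_izH$ with $R_i\subseteq N$ finite and $1\in R_i$. If $f\in K$, then $h_i:=\varphi_i^{-1}f\varphi_i\in H$ because $f\varphi_iH=\varphi_iH$; and $f\varphi_izH=\varphi_ih_izH$ equals $\varphi_izH$ iff $h_i\in zHz^{-1}$. Conversely, given $h_i\in\bigcap_{z\in R_i}(H\cap zHz^{-1})$, Lemma 1 gives a unique $f$ with $f\varphi_i=\varphi_ih_i$, and $f\in K$. So $f\mapsto(h_i)_i$ is an isomorphism
$$K\;\cong\;\prod_i\ \bigcap_{z\in R_i}\big(H\cap zHz^{-1}\big).$$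
Now $H\cap zHz^{-1}$ is the stabilizer in $H$ of the point $zH$ of $G/H$. Its $H$-orbit lies in $HzH\subseteq HNH=N$, a finite union of left cosets. So $H\cap zHz^{-1}$ has finite index in $H$, and $K$ is a finite product of finite-index subgroups of $H$. The two facts of Section 4 give the claim. If $H=\{1\}$, then $K=1$ and $\Gamma_c$ is finite. $\square$

The next lemma is what failed in the first attempt. It is the place where contraction is used, through (N3) and (N4).

**Lemma 4.** $P$ is nonempty and directed; hence $|P|$ is contractible.

*Proof.* **Nonempty.** Take $\{\iota_iH\}_{i=1}^r$ with $\iota_i(w)=(i,w)$.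

**Choice of the depth.** Let $c_1,c_2\in P$. Let $\Phi$ be a finite set of charts containing representatives of all $H$-cosets in all multicharts of $c_1\cup c_2$, chosen inside these multicharts. For $\varphi,\psi\in\Phi$ the map $\psi^{-1}\varphi$ on $\varphi^{-1}(\operatorname{im}\psi)$ is a (possibly empty) $G$-map. So $\varphi^{-1}(\operatorname{im}\psi)=\bigsqcup_iv_iX^\omega$, a finite union, and $\psi^{-1}\varphi(v_iw)=u_i\,g_i(w)$ with $g_i\in G$. By (N3) choose $\ell$ such that, for all pairs and all $i$, $|v_i|\le\ell$ and $g_i|_w\in N$ whenever $|w|\ge\ell$. Let $p$ be as in (N4). For each $A\in c_1$ fix $\varphi_A\in\Phi\cap A$. The sets $D=\varphi_A(vX^\omega)$, with $A\in c_1$ and $|v|=2\ell+p$, partition $E$.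

The three parts of the length have separate jobs: $\ell$ letters to get inside some $v_iX^\omega$, $\ell$ more to get the transition element into $N$, and $p$ more to bring products of two elements of $N$ back into $N$.

**Comparing one chart with $D$.** Fix such a $D$ and write $v=v't$ with $|v'|=2\ell$, $|t|=p$. Let $\psi\in\Phi$ with $\operatorname{im}\psi\cap D\ne\emptyset$. Then $vX^\omega$ meets $\varphi_A^{-1}(\operatorname{im}\psi)$, hence meets some $v_iX^\omega$ belonging to the pair $(\varphi_A,\psi)$. As $|v_i|\le\ell$, we get $v'=v_iw$ with $|w|\ge\ell$. Put $u'_\psi=u_i\,g_i(w)$ and $g_\psi=g_i|_w\in N$. Since $\psi^{-1}\varphi_A(v'y)=u_i\,g_i(w)\,g_i|_w(y)$ for $y\in X^\omega$,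
$$\varphi_Av'=\psi\,u'_\psi\,g_\psi. \tag{3}$$
Put $t_\psi=g_\psi(t)$, so $|t_\psi|=p$, and $u_\psi=u'_\psi t_\psi$. By (3), $D=\varphi_Av'(tX^\omega)=\psi(u_\psi X^\omega)\subseteq\operatorname{im}\psi$.

**Comparing two charts on $D$.** Let $\psi,\psi'$ be two such charts. By (3), $(\psi u'_\psi)^{-1}(\psi'u'_{\psi'})=g_\psi g_{\psi'}^{-1}=:g$, a product of two elements of $N$, and $g(t_{\psi'})=t_\psi$. By (2),
$$\psi'u_{\psi'}=\psi'u'_{\psi'}t_{\psi'}=(\psi u'_\psi g)\,t_{\psi'}=\psi u'_\psi\,t_\psi\,g|_{t_{\psi'}}=\psi u_\psi\;g|_{t_{\psi'}}.$$
So $(\psi u_\psi)^{-1}(\psi'u_{\psi'})=g|_{t_{\psi'}}\in N$ by (N4).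

**The upper bound.** Hence
$$B_D=\bigcup\{\psi u_\psi H:\ \psi\in\Phi,\ \operatorname{im}\psi\cap D\ne\emptyset\}$$
is a multichart with image $D$ (nonempty because of $\varphi_A$, and using $HNH=N$). Let $c=\{B_D\}_D\in P$. Let $i\in\{1,2\}$. For each $D$ take $A\in c_i$ with $\operatorname{im}A\cap D\ne\emptyset$. Every $\psi\in A\cap\Phi$ has $D=\psi(u_\psi X^\omega)$, so $D$ is an $A$-cone, and since $A\cap\Phi$ contains representatives of $A/H$, $A|_D=\bigcup_{\psi\in A\cap\Phi}\psi u_\psi H\subseteq B_D$. So $A\le B_D$, and $c_i\le c$.

**Contractible.** A finite subcomplex of $|P|$ has finitely many vertices. They have an upper bound $z$, and the subcomplex lies in a cone with apex $z$ in $|P|$. So all homotopy groups vanish, and $|P|$ is contractible. $\square$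

**Truncation.** Let $P_{\le m}=\{c\in P:|c|\le m\}$, a $\Gamma$-invariant subposet. There are finitely many $\Gamma$-orbits of chains in $P_{\le m}$: finitely many orbits of bottom elements by Lemma 3(3), and finitely many chains above each by Lemma 3(2). Since $\Gamma$ preserves the order, the stabilizer of a chain fixes each of its elements, so it fixes the simplex pointwise. It has finite index in $\Gamma_{c_0}$, where $c_0$ is the bottom element, because $\Gamma_{c_0}$ acts on the finite set of chains in $P_{\le m}$ with bottom element $c_0$.

What is left is to show that $|P_{\le m}|$ is highly connected for large $m$.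

## 10. Descending links: carets

Fix $c=\{A_1,\dots,A_m\}$ with $|c|=m$, and let
$$L(c)=\{c'\in P:\ c'<c,\ |c'|<m\}.$$
We first shrink $L(c)$, without changing its homotopy type, to configurations in which pieces of $c$ are merged only $d$ at a time.

**Carets.** Let $c'\in L(c)$. Each $\operatorname{im}A_j$ is an $A'$-cone for the unique $A'\in c'$ with $A'\le A_j$. A $d$-element set $J\subseteq\{1,\dots,m\}$ is a *caret of $c'$* if for some $A'\in c'$ there is an $A'$-cone whose $d$ children are the sets $\operatorname{im}A_j$, $j\in J$. This $A'$-cone is $D_J:=\bigcup_{j\in J}\operatorname{im}A_j$. Let $\mathcal J(c')$ be the set of carets.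

*Distinct carets are disjoint.* $A'$ is determined by $j\in J$, and the $A'$-cone $\operatorname{im}A_j$ is a child of at most one $A'$-cone.

*$\mathcal J(c')\ne\emptyset$.* As $|c'|<m$, some $\operatorname{im}A'$ contains at least two of the sets $\operatorname{im}A_j$. Via $\varphi\in A'$ they correspond to a complete prefix code with at least two words. Let $ux$ with $x\in X$ be a longest code word. For every $y\in X$ some code word is comparable with $uy$. It is not a prefix of $u$, since it would be a proper prefix of $ux$; and it is not longer than $uy$. So it equals $uy$. Thus all children of the cone of $u$ are sets $\operatorname{im}A_j$, and we have a caret.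

**Retraction.** Put
$$\rho(c')=\{A'|_{D_J}:J\in\mathcal J(c')\}\ \cup\ \{A_j:\ j\notin\textstyle\bigcup\mathcal J(c')\},$$
where $A'$ is the element of $c'$ to which $J$ belongs.

*$\rho(c')\in L(c)$ and $c'\le\rho(c')$.* The images partition $E$, and there are $m-(d-1)|\mathcal J(c')|<m$ of them. We have $A'\le A'|_{D_J}$ always, and each $A_j$ lies above an element of $c'$, so $c'\le\rho(c')$. For $j\in J$, $\operatorname{im}A_j$ is an $A'|_{D_J}$-cone and $(A'|_{D_J})|_{\operatorname{im}A_j}=A'|_{\operatorname{im}A_j}\subseteq A_j$ by (R2). So $\rho(c')\le c$.

*$\rho$ is monotone.* Let $c'\le c''$ in $L(c)$. Let $J\in\mathcal J(c'')$ belong to $B\in c''$, and let $A'\in c'$ with $A'\le B$. By (R3), $D_J$ is an $A'$-cone with the same children, so $J\in\mathcal J(c')$, and $A'|_{D_J}\subseteq B|_{D_J}$. So $A'|_{D_J}\le B|_{D_J}$. If $j\notin\bigcup\mathcal J(c'')$, then some element of $\rho(c')$ is $\le A_j$ because $\rho(c')\le c$. Hence $\rho(c')\le\rho(c'')$. Note the by-product: $c'\le c''$ implies $\mathcal J(c'')\subseteq\mathcal J(c')$.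

*$\rho\circ\rho=\rho$.* Every $J\in\mathcal J(c')$ is a caret of $\rho(c')$, via the cone $D_J$ of $A'|_{D_J}$. Conversely $\mathcal J(\rho(c'))\subseteq\mathcal J(c')$ by the by-product. Finally $(A'|_{D_J})|_{D_J}=A'|_{D_J}$.

By Quillen's comparable-maps principle, $|L(c)|\simeq|\mathcal E(c)|$, where $\mathcal E(c)=\rho(L(c))$.

**Which multicharts can sit on a caret.** For a $d$-subset $J$ let $W_J$ be the set of charts $\varphi$ such that for some bijection $\sigma:X\to J$ we have $\varphi x\in A_{\sigma(x)}$ for all $x\in X$.

* $W_J\ne\emptyset$: pick $\varphi_j\in A_j$ and a bijection $\sigma$, and put $\varphi(xw)=\varphi_{\sigma(x)}(w)$.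
* $W_JH=W_J$: by (2), $(\varphi h)x=\varphi\,h(x)\,h|_x\in A_{\sigma(h(x))}H=A_{\sigma(h(x))}$.
* Every $\varphi\in W_J$ has image $\bigcup_{j\in J}\operatorname{im}A_j$, again written $D_J$.
* A multichart $B$ satisfies $B\subseteq W_J$ iff the children of the $B$-cone $\operatorname{im}B$ are the sets $\operatorname{im}A_j$, $j\in J$, and $B\le A_j$ for all $j\in J$.

For the last point, let $B\subseteq W_J$. Each $\varphi\in B$ has children $\varphi(xX^\omega)=\operatorname{im}A_{\sigma(x)}$, and if $\sigma(x)=j$ then $u_{\varphi,\operatorname{im}A_j}=x$ and $\varphi x\in A_j$. So $B|_{\operatorname{im}A_j}\subseteq A_jH=A_j$. Conversely, if the condition holds and $\varphi\in B$, define $\sigma$ by $\varphi(xX^\omega)=\operatorname{im}A_{\sigma(x)}$. Then $\varphi x\in B|_{\operatorname{im}A_{\sigma(x)}}\subseteq A_{\sigma(x)}$, so $\varphi\in W_J$.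

**Description of $\mathcal E(c)$.** *$\mathcal E(c)$ consists exactly of the configurations*
$$e(\mathcal J,\mathcal B)=\{B_J:J\in\mathcal J\}\cup\{A_j:j\notin\textstyle\bigcup\mathcal J\},$$
*with $\mathcal J$ a nonempty set of pairwise disjoint $d$-subsets of $\{1,\dots,m\}$ and $\mathcal B=(B_J)_{J\in\mathcal J}$, $B_J\subseteq W_J$ a multichart.* Indeed, $\rho(c')$ has this form, as we checked that $A'|_{D_J}\le A_j$ for $j\in J$. Conversely, $e=e(\mathcal J,\mathcal B)$ is a configuration with fewer than $m$ elements and $e\le c$, so $e\in L(c)$. Each $J\in\mathcal J$ is a caret of $e$. There are no others: a caret belonging to $A_j$ would give $d\ge2$ different sets $\operatorname{im}A_i$ inside $\operatorname{im}A_j$, which is impossible; a caret $J'$ belonging to $B_J$ has $D_{J'}\subseteq D_J$, so $J'\subseteq J$ and $J'=J$. Since $B_J|_{D_J}=B_J$, we get $\rho(e)=e$.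

The order is
$$e(\mathcal J_1,\mathcal B_1)\le e(\mathcal J_2,\mathcal B_2)\iff \mathcal J_2\subseteq\mathcal J_1\ \text{ and }\ B_{1,J}\subseteq B_{2,J}\ \text{ for all }J\in\mathcal J_2. \tag{4}$$
Indeed, consider $J\in\mathcal J_2$. An element of $e(\mathcal J_1,\mathcal B_1)$ whose image contains $D_J$ cannot be an $A_j$, as $d\ge2$; if it is $B_{1,J'}$, then $D_{J'}\supseteq D_J$ forces $J'=J$. And $B_{1,J}\le B_{2,J}$ means $B_{1,J}\subseteq B_{2,J}$, the images being equal. The conditions for $A_j$ with $j\notin\bigcup\mathcal J_2$ hold automatically, because $e(\mathcal J_1,\mathcal B_1)\le c$.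

## 11. The flag complex $Y(c)$ and its connectivity

**Definition.** Let $Y=Y(c)$ be the flag complex whose vertices are the pairs $(J,\varphi H)$ with $J$ a $d$-subset of $\{1,\dots,m\}$ and $\varphi\in W_J$. Distinct vertices $(J,\varphi H)$, $(J',\varphi'H)$ are adjacent iff $J\cap J'=\emptyset$, or $J=J'$ and $\varphi^{-1}\varphi'\in N$.

By (N1) this is well defined and symmetric. *A simplex of $Y$ is the same as a pair $(\mathcal J,\mathcal B)$ as above:* given a simplex, its labels $J$ are pairwise equal or disjoint, and for each label $J$ the union of its cosets is a multichart $B_J\subseteq W_J$. Conversely each $B_J$ is a union of finitely many cosets, which are pairwise adjacent vertices. For a simplex $s$ write $s=(\mathcal J_s,\mathcal B_s)$, and for nonempty $\mathcal K\subseteq\mathcal J_s$ let $s|_{\mathcal K}$ be the face formed by the vertices with labels in $\mathcal K$. Let $F(Y)$ be the set of simplices ordered by inclusion; $|F(Y)|$ is the barycentric subdivision of $Y$.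

**Example 10.** For $G=\{1\}$, $d=2$, a vertex is an ordered pair of distinct indices, and we recover Section 5. For the odometer with $H=\{1\}$, let $c=\{A_1,A_2\}$ with $A_1=\{\varphi_1\}$, $A_2=\{\varphi_2,\varphi_2a\}$, and $J=\{1,2\}$. Then $W_J$ has four elements: $(\varphi_1,\varphi_2)$, $(\varphi_1,\varphi_2a)$, $(\varphi_2,\varphi_1)$, $(\varphi_2a,\varphi_1)$. For $\varphi=(\alpha,\beta)$, (2) gives $\varphi a=(\beta,\alpha a)$. So $(\varphi_2,\varphi_1)a=(\varphi_1,\varphi_2a)$, while $(\varphi_1,\varphi_2)a=(\varphi_2,\varphi_1a)$, $(\varphi_2a,\varphi_1)a=(\varphi_1,\varphi_2a^2)$ and $(\varphi_1,\varphi_2a)a=(\varphi_2a,\varphi_1a)$ are not in $W_J$. Hence $Y(c)$ has four vertices and exactly one edge.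

We would like to say that $\mathcal E(c)$ is the face poset of $Y$ or its opposite. It is neither: by (4), enlarging a multichart $B_J$ moves up in $\mathcal E(c)$, and adding a new label $J$ moves down. A third poset that records both directions repairs this.

**Lemma 5.** $|\mathcal E(c)|\simeq Y$.

*Proof.* Let $T$ be the set of pairs $(s,\mathcal K)$ with $s\in F(Y)$ and $\emptyset\ne\mathcal K\subseteq\mathcal J_s$, ordered by $(s,\mathcal K)\le(s',\mathcal K')$ iff $s\subseteq s'$ and $\mathcal K\supseteq\mathcal K'$. The maps
$$\pi_1:T\to F(Y),\ (s,\mathcal K)\mapsto s,\qquad \pi_2:T\to\mathcal E(c),\ (s,\mathcal K)\mapsto s|_{\mathcal K}$$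
are monotone, the second by (4): if $s\subseteq s'$ and $\mathcal K'\subseteq\mathcal K$, then $B_{s,J}\subseteq B_{s',J}$ for $J\in\mathcal K'$. By Quillen's fiber lemma it is enough that the fibers below each element are contractible.

*Fibers of $\pi_1$.* For $t\in F(Y)$ the fiber is $\{(s,\mathcal K):s\subseteq t\}$. The monotone map $(s,\mathcal K)\mapsto(t,\mathcal K)\ge(s,\mathcal K)$ retracts it onto $\{(t,\mathcal K):\emptyset\ne\mathcal K\subseteq\mathcal J_t\}$, which has the minimum $(t,\mathcal J_t)$.

*Fibers of $\pi_2$.* Let $e=(\mathcal K_0,\mathcal B_0)\in\mathcal E(c)$. By (4) the fiber consists of the $(s,\mathcal K)$ with $\mathcal K\supseteq\mathcal K_0$ and $B_{s,J}\subseteq B_{0,J}$ for $J\in\mathcal K_0$. The monotone map $(s,\mathcal K)\mapsto(s,\mathcal K_0)\ge(s,\mathcal K)$ stays in the fiber and retracts it onto the pairs with $\mathcal K=\mathcal K_0$. The monotone map $(s,\mathcal K_0)\mapsto(s|_{\mathcal K_0},\mathcal K_0)\le(s,\mathcal K_0)$ retracts these onto $\{(s,\mathcal K_0):\mathcal J_s=\mathcal K_0,\ s\subseteq e\}$, where $e$ is regarded as a simplex of $Y$. This has the maximum $(e,\mathcal K_0)$.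 By the comparable-maps principle the fiber is contractible.

So $Y\cong|F(Y)|\simeq|T|\simeq|\mathcal E(c)|$. $\square$

The connectivity of $Y$ comes from one large simplex that almost every vertex sees almost completely.

**Lemma 6** (compare Belk–Matucci, *Röver's simple group is of type $\mathrm F_\infty$*, Publ. Mat. 60 (2016)). Let $Y$ be a flag complex and $S$ a set of $s\ge1$ pairwise adjacent vertices such that every vertex of $Y$ is equal or adjacent to all but at most $q\ge1$ elements of $S$. Then $Y$ is $(\lceil s/q\rceil-2)$-connected.

*Proof.* For $v\in S$ let $\mathrm{St}(v)$ be the full subcomplex on $v$ and its neighbors. For nonempty $S'\subseteq S$, $\bigcap_{v\in S'}\mathrm{St}(v)$ is the full subcomplex on the vertices equal or adjacent to every $v\in S'$. It contains $S'$. As $Y$ is flag, it is a cone with apex any $v\in S'$, so it is contractible. By the nerve lemma, $U=\bigcup_{v\in S}\mathrm{St}(v)$ is homotopy equivalent to a full simplex on $S$, so $U$ is contractible.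

Let $\tau$ be a simplex with $b$ vertices and $bq<s$. Each vertex of $\tau$ rules out at most $q$ elements of $S$, so some $v\in S$ is equal or adjacent to all vertices of $\tau$, and $\tau\subseteq\mathrm{St}(v)$. The condition $b<s/q$ means $b\le\lceil s/q\rceil-1$. So $U$ contains all simplices of dimension $\le\lceil s/q\rceil-2$. Thus $Y$ arises from the contractible complex $U$ by attaching cells of dimension $\ge\lceil s/q\rceil-1$, and the claim follows. $\square$

**Proposition 7.** If $|c|=m\ge d$, then $|L(c)|$ is $\nu(m)$-connected, where $\nu(m)=\big\lceil\lfloor m/d\rfloor/d\big\rceil-2$.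

*Proof.* We have $|L(c)|\simeq|\mathcal E(c)|\simeq Y(c)$. Choose $s=\lfloor m/d\rfloor\ge1$ pairwise disjoint $d$-subsets $J_1,\dots,J_s$ of $\{1,\dots,m\}$ and $\varphi_i\in W_{J_i}$, and let $S=\{(J_i,\varphi_iH)\}_i$. Its elements are pairwise adjacent. A vertex $(J,\varphi H)$ is adjacent to $(J_i,\varphi_iH)$ whenever $J\cap J_i=\emptyset$, and $J$, having $d$ elements, meets at most $d$ of the disjoint sets $J_i$. Apply Lemma 6 with $q=d$. $\square$

Observe that the sizes of the sets $A_j$, and hence $N$, do not enter this bound.

## 12. From $P$ to $P_{\le m}$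

Adding all configurations of size $m'$ to $P_{\le m'-1}$ in one step would not be a coning operation, because some of them are comparable. A second counter puts them in order.

**Proposition 8.** For $k\ge0$ and $m\ge d^2(k+1)+d-1$, the complex $|P_{\le m}|$ is $k$-connected.

*Proof.* **The descending links are $k$-connected.** Let $m'>m$. Then $m'\ge d^2(k+1)+d$, so $\lfloor m'/d\rfloor\ge d(k+1)+1$ and $\nu(m')\ge(k+2)-2=k$. By Proposition 7, $|L(c)|$ is $k$-connected whenever $|c|=m'$.

**Order of attachment.** For $|c|=m'$ let $\|c\|=\sum_{A\in c}|A/H|$, an integer between $m'$ and $m'|N/H|$. By Lemma 3(1), if $|c|=|c'|=m'$ and $c<c'$, corresponding multicharts satisfy $A\subseteq B$, not all equal, so $\|c\|<\|c'\|$. Build $P_{\le m'}$ from $P_{\le m'-1}$ by adding the configurations of size $m'$ in order of *decreasing* $\|c\|$; this takes finitely many steps, and configurations added in the same step are incomparable.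

**What is attached.** When $c$ is added, the elements already present and comparable with $c$ are the following. Below $c$ there are those of size less than $m'$, which form $L(c)$; elements of size $m'$ below $c$ have smaller $\|\cdot\|$ and come later. Above $c$ there is $U(c)=\{c'>c:|c'|=m'\}$, all of it present; nothing of size less than $m'$ lies above $c$. Every element of $L(c)$ is below every element of $U(c)$. So a cone over $|L(c)|*|U(c)|$ is attached along its base. This join is $k$-connected because $|L(c)|$ is.

**Effect on homotopy groups.** If $K$ is $k$-connected, the pair formed by the cone on $K$ and $K$ is $(k+1)$-connected. So, up to homotopy equivalence relative to $K$, attaching the cone amounts to attaching cells of dimension $\ge k+2$. Hence the pair $(|P_{\le m'}|,|P_{\le m'-1}|)$ is $(k+1)$-connected, and the inclusion induces isomorphisms on $\pi_i$ for $i\le k$.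

**Conclusion.** $P_{\le m}$ is nonempty: $P$ is nonempty, and a configuration with the smallest possible $|c|$ cannot have $|c|>m$, since then $L(c)\ne\emptyset$ by the first step. Letting $m'\to\infty$, and using that compact subsets of $|P|=\bigcup_{m'}|P_{\le m'}|$ lie in a finite stage, we see that $|P_{\le m}|\hookrightarrow|P|$ induces isomorphisms on $\pi_i$ for $i\le k$. By Lemma 4, $|P|$ is contractible. $\square$

## 13. Brown's criterion and the proof of Theorems A and B

**Proof of Theorem B.** Let $G$ contract to $H$ and let $H$ be of type $\mathrm F_n$. Every group is of type $\mathrm F_0$, so assume $n\ge1$. Put $k=n-1$ and take $m\ge d^2(k+1)+d-1$. We check the hypotheses of Brown's criterion for $\Gamma=V_{d,r}(G)$ acting on $|P_{\le m}|$.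

* The complex is $(n-1)$-connected, by Proposition 8.
* There are finitely many orbits of simplices, and each simplex is fixed pointwise by its stabilizer (end of Section 9).
* Each simplex stabilizer has finite index in some $\Gamma_{c_0}$, which is of type $\mathrm F_n$ by Lemma 3(4). So it is of type $\mathrm F_n$, and in particular of type $\mathrm F_{n-p}$ for $0\le p\le n$.

Hence $\Gamma$ is of type $\mathrm F_n$. $\blacksquare$

**Proof of Theorem A.** Let $G$ be contracting. Take $H=\{1\}$ and $r=1$. Then $G$ contracts to $H$, and $H$ is of type $\mathrm F_n$ for every $n$, so $V_d(G)=V_{d,1}(G)$ is of type $\mathrm F_n$ for every $n$, that is, of type $\mathrm F_\infty$. For the second claim, let $k\ge0$ and $m\ge d^2(k+1)+d-1$. Then $|P_{\le m}|$ is a $k$-connected simplicial complex by Proposition 8. The action has finitely many orbits of simplices, so it is cocompact. The simplex stabilizers are contained in the groups $\Gamma_{c_0}$, which are finite by Lemma 3(4). $\blacksquare$
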